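# Sets almost closed under $k$ multiplications and $k$ translations of $\mathbb{F}_p$

## 1. Almost invariant sets and the case of a single multiplicative orbit

Fix a prime $p$ and a set $A$ of $k$ nonzero residues mod $p$. Each $a\in A$ acts on $\mathbb{F}_p$ in two ways, by $x\mapsto ax$ and by $x\mapsto a+x$. We look for a nonempty set $X$ that all these $2k$ maps almost preserve. The whole field is preserved exactly. How much smaller can $X$ be, if $A$ is chosen by an adversary?

**Definition (almost invariance).** For $A\subset\mathbb{F}_p\setminus\{0\}$, $X\subset\mathbb{F}_p$ and $\epsilon>0$, write $a\cdot X=\{ax:x\in X\}$ and $a+X=\{a+x:x\in X\}$, and consider the condition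
$$(\ast)\qquad |a\cdot X\setminus X|\le\epsilon|X|\quad\text{and}\quad|(a+X)\setminus X|\le\epsilon|X|\qquad\text{for all }a\in A.$$

A known result of Tao states that for every $\epsilon>0$ there is $C_\epsilon>0$ such that for every prime $p$ and every $A\subset\mathbb{F}_p\setminus\{0\}$ some nonempty $X$ with $|X|\le\exp(\exp(C_\epsilon|A|))$ satisfies $(\ast)$. The problem, from Yufei Zhao, "Group representations that resist worst-case sampling", arXiv:1705.04675 (2017), is whether the double exponential is necessary.

**Conjecture.** For every $\epsilon$ with $0<\epsilon<1/2$ there is some $c_\epsilon>0$ so that for every positive integer $k\le c_\epsilon\log\log p$ and prime $p$, there is some $A\subset\mathbb{F}_p\setminus\{0\}$ with $|A|=k$ such that every nonempty $X\subset\mathbb{F}_p$ satisfying $(\ast)$ has $|X|\ge\exp(\exp(c_\epsilon k))$.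

The conjecture is true, and we shall prove it. We shall also find the exact rate in the double exponent and see what happens at $\epsilon=1/2$. Tao's theorem is not used.

The restriction $\epsilon<1/2$ already matters for $k=1$. If $A=\{a\}$ and $X=\{0,a\}$, then $a\cdot X=\{0,a^2\}$ and $a+X=\{a,2a\}$ each have at most one element outside $X$, so $(\ast)$ holds with $\epsilon=1/2$ and $|X|=2$. But $\exp(\exp(ck))>e>2$ for every $c>0$. Below $1/2$, very small sets are impossible, and this can be seen by hand.

**Lemma 1 (very small sets).** Let $0<\epsilon<1/2$, $p\ge3$, $|A|=k\ge 1$, and let $X\ne\emptyset$ satisfy $(\ast)$. Put $X^*=X\setminus\{0\}$. Then $|X|\ge3$, $|X^*|\ge\frac23|X|$, and $|X|>k/4$.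

*Proof.* If $|X|\le2$, then $|(a+X)\setminus X|\le\epsilon|X|<1$, so $a+X\subset X$ and hence $a+X=X$. Then $X$ is stable under adding all multiples of $a\ne0$, so $X=\mathbb{F}_p$ and $|X|=p\ge3$, a contradiction. So $|X|\ge3$ and $|X^*|\ge|X|-1\ge\frac23|X|$.

If $f=0\in X$, then $af=0\in X$, so zero never contributes to $a\cdot X\setminus X$. Therefore
$$\#\{f\in X^*:af\notin X\}=|a\cdot X\setminus X|\le\epsilon|X|\qquad(a\in A).\tag{1}$$
Fix $f\in X^*$. The $k$ elements $af$, $a\in A$, are distinct and nonzero, and at most $|X^*|$ of them lie in $X$. So at least $k-|X^*|$ of them lie outside $X$. Summing over $f$ and using (1),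
$$|X^*|\,(k-|X^*|)\le k\epsilon|X|<\tfrac12k|X|\le\tfrac34k|X^*|,$$
so $|X^*|>k/4$. $\square$

Now write $A=\{a_1,\dots,a_k\}$, and for $n\in\mathbb{Z}^k$ write $a^n=\prod_ia_i^{n_i}$. Let $e_1,\dots,e_k$ be the standard basis vectors.

**Definition (multiplicative graph).** The multiplicative graph of $X$ has vertex set $X^*=X\setminus\{0\}$ and an edge $\{f,a_if\}$ whenever $f$ and $a_if$ both lie in $X^*$.

For example, if $p=7$, $A=\{2\}$ and $X=\{0,1,2,3\}$, the only edge is $\{1,2\}$, so the components are $\{1,2\}$ and $\{3\}$.

The easy special case is that of a connected graph, where all of $X^*$ lies in one multiplicative orbit. Besides Lemma 1 we need only one textbook fact.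

**Schwartz–Zippel.** Let $f$ be a nonzero polynomial in $k$ variables, of total degree at most $D$, over a field, and let $S$ be a finite nonempty subset of the field. Then $f$ vanishes on at most a proportion $D/|S|$ of the points of $S^k$. We always take $S=\mathbb{F}_p^*$, so $|S|=p-1$.

**Proposition 2 (one orbit).** Let $0<\epsilon<1/2$ and $0<\beta<\gamma$. For all sufficiently large $k$ and all primes $p\ge\exp(e^{\gamma k})$ there is $a\in(\mathbb{F}_p^*)^k$ with distinct entries such that every nonempty $X$ satisfying $(\ast)$ whose multiplicative graph is connected has $|X|\ge\exp(e^{\beta k})$.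

*Proof.* Put $M=\exp(e^{\beta k})$. Choose $a$ with distinct entries such that
$$a^{n'}-a^n-a^{m'}+a^m\ne0$$
for all $n,n',m,m'\in\mathbb{Z}^k$ of $\ell^1$-norm at most $M$ for which the formal sum $x^{n'}-x^n-x^{m'}+x^m$ is not identically zero. To see that such $a$ exists, multiply the formal sum by $(x_1\cdots x_k)^{\lfloor M\rfloor}$. This gives a polynomial of degree at most $2kM$ with coefficients in $\{-2,\dots,2\}$, and it is nonzero mod $p$ since $p\ge3$. There are at most $(2M+1)^{4k}$ quadruples. Distinctness of the entries excludes zeros of $\binom k2$ polynomials $x_i-x_j$. So the proportion of bad tuples is at most $\big(2kM(2M+1)^{4k}+k^2\big)/(p-1)$. The logarithm of the numerator is $O(ke^{\beta k})$, while $\log p\ge e^{\gamma k}$. So the proportion is below $1$ for large $k$.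

Let $k\ge24$, let $X$ be as in the statement, and suppose $|X|<M$. By Lemma 1, $|X|\ge7$. Fix $h\in X^*$. A path from $h$ to $f\in X^*$ of length at most $|X^*|-1$ multiplies or divides by some $a_i$ at each step. So it gives $\varphi(f)\in\mathbb{Z}^k$ with $f=h\,a^{\varphi(f)}$ and $\|\varphi(f)\|_1<M$. Fix one such $\varphi(f)$ for each $f$. The map $\varphi$ is injective, since $\varphi(f)$ determines $f$.

The number of $x\in X$ with $x+a_1\in X$ is $|X|-|(a_1+X)\setminus X|\ge(1-\epsilon)|X|>3$, so it is at least $4$. At most two of these $x$ satisfy $x=0$ or $x+a_1=0$. So there are $f\ne g$ with $f,\ f+a_1,\ g,\ g+a_1$ all in $X^*$. With $n=\varphi(f)$, $n'=\varphi(f+a_1)$, $m=\varphi(g)$, $m'=\varphi(g+a_1)$ we get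
$$h(a^{n'}-a^n)=a_1=h(a^{m'}-a^m),\qquad\text{so}\qquad a^{n'}-a^n-a^{m'}+a^m=0.$$
By the choice of $a$ the formal sum vanishes, so $\{n',m\}=\{n,m'\}$ as multisets. Hence $n'=n$ or $n'=m'$. By injectivity of $\varphi$ the first says $a_1=0$ and the second says $f=g$. Both are false. $\square$

The mechanism is this. A component has one unknown, its base point $h$, and two translation edges inside it already over-determine $h$. In general $X^*$ has many components, each with its own unknown base point, and translation edges run between components. What can be saved?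

## 2. Translation edges between orbits and closed walks that say nothing

Suppose a translation by $ja_1$ takes $f$ in a component $C$ to $f'$ in a component $C'$. Write $f=ha^n$ with $h$ the base point of $C$. We may choose the base point of $C'$, and we choose $h'$ so that $f'=h'a^n$ with the same $n$. Then $h'a^n=ha^n+ja_1$, that is,
$$h'=h+ja_1a^{-n}.$$
So along a walk through components, using points with exponents $n_0,n_1,\dots,n_{T-1}$ and translations $s_ta_1$, the base points change by
$$h_T=h_0+a_1\sum_{t<T}s_ta^{-n_t}.\tag{2}$$

The first attempt is to find a cycle. If there are more translation edges than components, there are closed walks. A closed walk that returns to the same base point gives $\sum_ts_ta^{-n_t}=0$, which a generic $a$ should forbid.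

It stops working because the relation may be trivial. Take $n\neq m$ in $\mathbb{Z}^k$ and the four base points
$$h_{00}=h,\quad h_{10}=h+a_1a^{-n},\quad h_{01}=h+a_1a^{-m},\quad h_{11}=h+a_1a^{-n}+a_1a^{-m}.$$
Then $a^nh_{00}+a_1=a^nh_{10}$, $\;a^mh_{10}+a_1=a^mh_{11}$, $\;a^nh_{01}+a_1=a^nh_{11}$, $\;a^mh_{00}+a_1=a^mh_{01}$. Walking $00\to10\to11\to01\to00$ uses $s_t=1,1,-1,-1$ with exponents $n,m,n,m$, and the relation is $a^{-n}+a^{-m}-a^{-n}-a^{-m}=0$. It holds for every $a$. A set $X$ may contain any number of such squares, so the existence of cycles contradicts nothing.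

What helps is to count endpoints instead of looking for a contradiction in a cycle. Consider only walks whose exponents $n_0,\dots,n_{T-1}$ are distinct. If two such walks reach the same $h_T$, then (2) gives a relation with at most $2T$ terms. If $a$ satisfies no nontrivial relation of this kind, the relation is trivial, and then the two walks use the same set of exponents. So each endpoint is reached by at most $T!$ walks. If every step offers at least $2T$ choices, there are at least $(2T)^T$ walks, hence at least $(2T)^T/T!\ge2^T$ endpoints. The trivial squares cost only the factor $T!$, and the walk can afford it. If $T$ is exponential in $k$, then $2^T$ is doubly exponential, as desired.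

What remains is to guarantee exponentially many choices at each step. The walk must stay among multiplicatively connected pieces of $X$ with exponentially many points. Such pieces must exist for an isoperimetric reason. A small subset of $\mathbb{Z}^k$ has a large boundary, and by $(\ast)$ the total multiplicative boundary of $X$ is at most $\epsilon k|X|$. Here is the budget. Suppose a piece of size at most $e^{\gamma k}$ loses a proportion at least $y'$ of its points in an average direction. Then small pieces fill a proportion at most about $\epsilon/y'$ of $X$. The remaining points can be joined by translations if their proportion exceeds $\epsilon$, because $X$ breaks into at most $\epsilon|X|$ progressions of difference $a_1$. So we need $\epsilon/y'<1-\epsilon$, that is, $y'>\epsilon/(1-\epsilon)$. This is where the exact rate will come from.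

## 3. Boundaries of finite sets in $\mathbb{Z}^k$ and the function $\Phi$

Throughout, $\log$ is the natural logarithm.

**Definition (the functions $\Phi$ and $\kappa$).** Let $\Phi:(0,1]\to[0,\infty)$ be the continuous function with $\Phi(1/m)=\log m$ for all integers $m\ge1$ that is linear on each interval $[\frac1{m+1},\frac1m]$. For $0<\epsilon<1/2$ put
$$\kappa(\epsilon)=\Phi\Big(\frac{\epsilon}{1-\epsilon}\Big).$$

The function $\Phi$ interpolates the convex, decreasing function $\log(1/y)$ by chords. Slopes of successive chords of a convex function increase, so $\Phi$ is convex. Chords lie above the graph, so $\Phi(y)\ge\log(1/y)$. Clearly $\Phi$ is strictly decreasing, $\Phi(1)=0$, and $\Phi$ is unbounded near $0$, so it is a bijection onto $[0,\infty)$. Since $\epsilon<1/2$ gives $\epsilon/(1-\epsilon)<1$, we have $\kappa(\epsilon)>0$.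

Explicitly, put $y=\frac\epsilon{1-\epsilon}$, $m=\lfloor1/y\rfloor$ and $\alpha=m((m+1)y-1)$. Then $y=\frac\alpha m+\frac{1-\alpha}{m+1}$, so $\kappa=\alpha\log m+(1-\alpha)\log(m+1)$. For $\epsilon=\frac1{m+1}$ with $m\ge2$ we have $y=\frac1m$ and $\kappa=\log m$; so $\kappa(1/3)=\log2$. For $\epsilon=2/5$ we have $y=2/3$, $m=1$, $\alpha=1/3$ and $\kappa=\frac23\log2$.

**Definition (boundary).** For a finite nonempty $S\subset\mathbb{Z}^k$ put $\partial_iS=\{n\in S:n+e_i\notin S\}$ and $y_S=\frac1{k|S|}\sum_{i=1}^k|\partial_iS|$.

Each line in direction $e_i$ that meets $S$ has a topmost point, which lies in $\partial_iS$. So $\partial_iS\ne\emptyset$ and $y_S\in(0,1]$. For a box with side lengths $L_1,\dots,L_k$ we have $|\partial_iS|/|S|=1/L_i$. If $\alpha k$ of the sides equal $m$ and the others equal $m+1$, then $y_S=\frac\alpha m+\frac{1-\alpha}{m+1}$ and $\log|S|=k(\alpha\log m+(1-\alpha)\log(m+1))=k\Phi(y_S)$. Next we show that no set does better than these boxes.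

We recall entropy. For a random variable $U$ with finitely many values, $H(U)=\sum_u\Pr(U=u)\log\frac1{\Pr(U=u)}$, which equals $\log N$ if $U$ is uniform on $N$ values. The conditional entropy $H(U|V)$ is the average over $v$, with weights $\Pr(V=v)$, of the entropy of $U$ given $V=v$. The chain rule is $H(U_1,\dots,U_k)=\sum_iH(U_i|U_1,\dots,U_{i-1})$, and conditioning on more variables never increases entropy.

**Lemma 3 (isoperimetry).** For every finite nonempty $S\subset\mathbb{Z}^k$ we have $\log|S|\ge k\,\Phi(y_S)$.

*Proof.* Let $n=(n_1,\dots,n_k)$ be uniform on $S$, and let $\ell_i$ be the number of points of $S$ on the line through $n$ in direction $e_i$. Given $(n_j)_{j\ne i}$, the coordinate $n_i$ is uniform on $\ell_i$ values. Hence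
$$\log|S|=H(n)=\sum_iH(n_i|n_1,\dots,n_{i-1})\ge\sum_iH\big(n_i|(n_j)_{j\ne i}\big)=\sum_i\mathbb{E}\log\ell_i .$$
Since $\ell_i$ is a positive integer, $\log\ell_i=\Phi(1/\ell_i)$, and Jensen's inequality gives $\mathbb{E}\log\ell_i\ge\Phi(\mathbb{E}\,1/\ell_i)$. A line with $\ell$ points of $S$ contributes $\ell\cdot\frac1\ell=1$ to $\sum_{n\in S}1/\ell_i(n)$. So
$$\mathbb{E}\,\frac1{\ell_i}=\frac{\#\{\text{lines in direction }e_i\text{ meeting }S\}}{|S|}\le\frac{|\partial_iS|}{|S|},$$
because each such line has a topmost point. As $\Phi$ is decreasing and then convex,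
$$\log|S|\ge\sum_i\Phi\Big(\frac{|\partial_iS|}{|S|}\Big)\ge k\,\Phi(y_S).\qquad\square$$

## 4. The lower bound for almost all tuples, and the conjecture

**Theorem A.** Let $0<\epsilon<1/2$ and $0<\beta<\gamma<\kappa(\epsilon)$. There is $k_0=k_0(\epsilon,\beta,\gamma)\ge1$ such that for all $k\ge k_0$ and all primes $p\ge\exp(e^{\gamma k})$, all but a proportion $\le p^{-1/2}$ of the tuples $a\in(\mathbb{F}_p^*)^k$ have distinct entries and satisfy: with $A=\{a_1,\dots,a_k\}$, every nonempty $X\subset\mathbb{F}_p$ satisfying $(\ast)$ has $|X|\ge\exp(e^{\beta k})$.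

**Corollary (the conjecture).** For every $0<\epsilon<1/2$ there is $c_\epsilon>0$ as in the conjecture.

*Proof from Theorem A.* Put $\kappa=\kappa(\epsilon)$, $\beta=\kappa/3$, $\gamma=2\kappa/3$, let $k_0$ be as in Theorem A, and let
$$c=\min\Big\{\beta,\ \frac1\gamma,\ \frac{\log\log3}{k_0}\Big\}.$$
Then $0<c<1$, since $0<\log\log3<1$. Let $1\le k\le c\log\log p$. Since $\log\log2<0$ we have $p\ge3$, and $k<\log\log p<p-1$, so sets $A$ of size $k$ exist.

If $k\ge k_0$, then $p\ge\exp(e^{k/c})\ge\exp(e^{\gamma k})$. Since $p^{-1/2}<1$, Theorem A provides a set $A$ with $|A|=k$ for which $|X|\ge\exp(e^{\beta k})\ge\exp(e^{ck})$ whenever $X$ is nonempty and satisfies $(\ast)$.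

If $k<k_0$, take any $A$ with $|A|=k$. By Lemma 1, $|X|\ge3$. As $ck\le\log\log3$, we have $3\ge\exp(e^{ck})$. $\square$

## 5. Walks through large pieces: proof of Theorem A

Fix $\epsilon,\beta,\gamma$ as in Theorem A. "For $k$ large" means $k\ge k_0$ for a suitable $k_0(\epsilon,\beta,\gamma)$. There will be finitely many such requirements.

**Step 1: parameters.** This step turns the budget $\epsilon/y'<1-\epsilon$ of Section 2 into constants. Put $y'=\Phi^{-1}(\gamma)$. As $\gamma<\kappa(\epsilon)=\Phi(\frac\epsilon{1-\epsilon})$ and $\Phi$ is strictly decreasing, $y'>\frac\epsilon{1-\epsilon}$, so $\epsilon/y'<1-\epsilon$. Hence we can fix an integer $K\ge2$ and $\theta\in(0,1)$, depending only on $\epsilon,\gamma$, with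
$$\frac{\epsilon+1/K}{y'}\le1-\epsilon-2\theta.\tag{3}$$
Put
$$J=\lceil2/\theta\rceil,\qquad\beta_1=\frac{\beta+\gamma}2,\qquad T=\lfloor e^{\beta_1k}\rfloor\ge1,\qquad M=\exp(e^{\beta k}).$$
Here $T$ will be the length of the walks, $J$ a bound for the translations used, and $K$ the side of cubes into which components are cut.

**Step 2: generic tuples.** This step collects the relations that $a$ must avoid, and shows that almost all tuples avoid them. Call $a\in(\mathbb{F}_p^*)^k$ *generic* if the following two conditions hold.

* (G1) $a^n\ne1$ for all $n\in\mathbb{Z}^k$ with $0<\|n\|_1\le3M$.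
* (G2) $\sum_nc(n)a^n\ne0$ for every nonzero $c:\mathbb{Z}^k\to\mathbb{Z}$ that has at most $2T$ nonzero values, all of absolute value at most $2J$, and is supported in $\|n\|_\infty\le TK$.

Let $p\ge\exp(e^{\gamma k})$ with $k$ large, so that $p>2J$. For a fixed $n$, (G1) excludes the zeros of $x^{n^+}-x^{n^-}$, where $n=n^+-n^-$ is the decomposition into positive and negative parts. This is a nonzero polynomial of degree at most $3M$, and there are at most $(6M+1)^k$ such $n$. For a fixed $c$, multiply $\sum_nc(n)x^n$ by $(x_1\cdots x_k)^{TK}$. The result is a polynomial of degree at most $2kTK$, and it is nonzero mod $p$ because its coefficients have absolute value at most $2J<p$ and are not all zero. Each $c$ is encoded by a list of $2T$ pairs (position, value), padded by value $0$. So there are at most $((4J+1)(2TK+1)^k)^{2T}$ such $c$. By Schwartz–Zippel the proportion of non-generic tuples is at most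
$$\frac{3M(6M+1)^k+2kTK\big((4J+1)(2TK+1)^k\big)^{2T}}{p-1}.\tag{4}$$
The logarithm of the first term of the numerator is $\log(3M)+k\log(6M+1)=O(ke^{\beta k})$. Since $\log(2TK+1)=O(k)$, the logarithm of the second term is
$$\log(2kTK)+2T\big(\log(4J+1)+k\log(2TK+1)\big)=O(k^2e^{\beta_1k}).$$
As $\beta<\beta_1<\gamma$, for $k$ large the numerator is at most $\frac12\exp(\frac12e^{\gamma k})\le\frac12p^{1/2}$. Since $p\le2(p-1)$, the proportion in (4) is at most $p^{-1/2}$. Finally, (G1) with $n=e_i-e_j$, of norm $2\le3M$, shows that a generic tuple has distinct entries.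

From now on fix a generic $a$, and suppose that $X\ne\emptyset$ satisfies $(\ast)$ and $|X|<M$. It suffices to reach a contradiction for $k$ large. Note that $M<\exp(e^{\gamma k})\le p$, so $X\ne\mathbb{F}_p$. Also $p\ge3$, so Lemma 1 applies, and $|X|>k/4\ge1/\theta$ once $k\ge4/\theta$. Thus
$$\theta|X|\ge1.\tag{5}$$

**Step 3: coordinates on components.** This step identifies each multiplicative component with a subset of $\mathbb{Z}^k$, so that Lemma 3 applies. Let $C$ be a component of the multiplicative graph on $X^*$, and fix $h_C\in C$. For $f\in C$, a path from $h_C$ to $f$ of length at most $|X|-1$ gives $\varphi(f)\in\mathbb{Z}^k$ with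
$$f=h_Ca^{\varphi(f)},\qquad\|\varphi(f)\|_1\le|X|-1.$$
Fix one such $\varphi(f)$. Then $\varphi$ is injective on $C$. If $f,a_if\in C$, then $a^{\varphi(f)+e_i-\varphi(a_if)}=1$, and this exponent has $\ell^1$-norm at most $2(|X|-1)+1<3M$. By (G1) it is zero, so
$$\varphi(a_if)=\varphi(f)+e_i .$$
Conversely, if $f,f'\in C$ and $\varphi(f')=\varphi(f)+e_i$, then $f'=a_if$. So for every $S\subset C$ the set $\partial_iS:=\{f\in S:a_if\notin S\}$ corresponds under $\varphi$ to $\partial_i\varphi(S)$, and Lemma 3 holds for nonempty $S$ with $y_S=\frac1{k|S|}\sum_i|\partial_iS|$.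

**Step 4: cutting components into pieces of bounded diameter.** Components may be very long, and the exponents met along a walk must stay at most $TK$, as (G2) demands. So we cut, at a small cost in boundary. For $u\in\{0,\dots,K-1\}^k$ partition $\mathbb{Z}^k$ into the cubes $u+Kv+\{0,\dots,K-1\}^k$, $v\in\mathbb{Z}^k$. For a component $C$ and a pair $(f,i)$ with $f,a_if\in C$, the points $\varphi(f)$ and $\varphi(f)+e_i$ lie in different cubes if and only if $\varphi(f)_i\equiv u_i-1\pmod K$. This holds for a proportion $1/K$ of all $u$. There are at most $k|C|$ such pairs, so some $u=u_C$ cuts at most $k|C|/K$ of them. The *pieces* of $C$ are the nonempty sets $\varphi^{-1}(\text{cube})$ for this $u$.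

For a point $f$ of a piece $S$, we have $a_if\notin S$ only if $a_if\notin X$ or $(f,i)$ is a cut pair, since $a_if\in X$ forces $a_if$ into the same component. By (1) and the choice of the $u_C$,
$$\sum_{\text{pieces }S}\sum_i|\partial_iS|\le k\Big(\epsilon+\frac1K\Big)|X|.\tag{6}$$

**Step 5: most of the useful mass is in large pieces.** This step makes the budget argument of Section 2 precise. Call a piece $S$ *large* if $|S|>e^{\gamma k}$. If $S$ is not large, Lemma 3 gives $k\Phi(y_S)\le\log|S|\le\gamma k=k\Phi(y')$, so $y_S\ge y'$, i.e. $\sum_i|\partial_iS|\ge y'k|S|$. With (6) and (3), the non-large pieces have total size at most $\frac{\epsilon+1/K}{y'}|X|\le(1-\epsilon-2\theta)|X|$. The pieces partition $X^*$, so the union $L$ of the large pieces satisfies, by (5),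
$$|L|\ge|X|-1-(1-\epsilon-2\theta)|X|=(\epsilon+2\theta)|X|-1\ge(\epsilon+\theta)|X|.\tag{7}$$

**Step 6: short translations between points of $L$.** This step uses the additive half of $(\ast)$, for $a_1$ only. As $X\ne\mathbb{F}_p$, the set $X$ is a disjoint union of maximal progressions with difference $a_1$, which we call chains. Each chain has exactly one last element $x$, with $x+a_1\notin X$. So the number of chains is $|(a_1+X)\setminus X|\le\epsilon|X|$. Consider pairs of consecutive elements of $L$ in the same chain, that is, pairs with no element of $L$ between them. A chain that meets $L$ in $r\ge1$ points contains $r-1$ of them, so by (7) there are at least $|L|-\epsilon|X|\ge\theta|X|$ pairs in all. Each pair has the form $(f,f+ja_1)$ with gap $j\ge1$, and all gaps add up to at most $|X|$. So at most $|X|/J\le\theta|X|/2$ pairs have gap larger than $J$. Call the other pairs *edges*. There are at least $\theta|X|/2$ edges, each with $1\le j\le J$, and each $f\in L$ belongs to at most two edges.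

**Step 7: a family of pieces with many exits.** To walk for a long time we need every piece on the way to have many edges leading to pieces with the same property. View the edges as a multigraph, with loops allowed, whose vertices are the large pieces. It has $E\ge\theta|X|/2$ edges and $V\le|X|e^{-\gamma k}$ vertices, since large pieces are disjoint and have more than $e^{\gamma k}$ points. Let
$$d=\frac EV\ge\frac\theta2e^{\gamma k}.$$
Repeatedly delete a piece that is incident to fewer than $d$ remaining edges, together with these edges. At most $V$ deletions occur, each removing fewer than $d$ edges, so fewer than $dV=E$ edges are deleted and some edge survives. So a nonempty family $\mathcal{Q}$ of pieces remains, and each $S\in\mathcal{Q}$ is incident to at least $d$ edges with both ends in pieces of $\mathcal{Q}$. Call the ends of such edges *active* points. Since each point is in at most two edges, every $S\in\mathcal{Q}$ contains at least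
$$\frac d2\ge\frac\theta4e^{\gamma k}\ge3T\tag{8}$$
active points, for $k$ large, as $\beta_1<\gamma$. For each active $f$ fix one such edge containing $f$. Its other end is $f+s(f)a_1$ for an integer $s(f)$ with $1\le|s(f)|\le J$.

**Step 8: the walks.** This step makes (2) rigorous, with base points that are carried along. A *state* at time $t$ is a triple $(S_t,h_t,\nu_t)$ with $S_t\in\mathcal{Q}$, $h_t\in\mathbb{F}_p$ and an injective map $\nu_t:S_t\to\mathbb{Z}^k$ such that
$$f=h_ta^{\nu_t(f)}\quad\text{and}\quad\|\nu_t(f)\|_\infty\le(t+1)K\qquad(f\in S_t).\tag{9}$$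
Start from a fixed $S_0\in\mathcal{Q}$, a fixed $h_0\in S_0$, and $\nu_0(f)=\varphi(f)-\varphi(h_0)$. Then (9) holds for $t=0$, since $\varphi(S_0)$ lies in a cube of side $K$. From a state at time $t$, choose an active $f\in S_t$ and put
$$n_t=\nu_t(f),\qquad s_t=s(f),\qquad f'=f+s_ta_1 .$$
Let $S_{t+1}\in\mathcal{Q}$ be the piece containing $f'$, and let
$$h_{t+1}=f'a^{-n_t}=(h_ta^{n_t}+s_ta_1)a^{-n_t}=h_t+s_ta_1a^{-n_t},\qquad\nu_{t+1}(g)=n_t+\varphi(g)-\varphi(f')\quad(g\in S_{t+1}).$$
The map $\nu_{t+1}$ is injective. Since $g$ and $f'$ lie in the same component, $g=f'a^{\varphi(g)-\varphi(f')}=h_{t+1}a^{\nu_{t+1}(g)}$. Since they lie in the same piece, $\|\varphi(g)-\varphi(f')\|_\infty\le K-1$, so $\|\nu_{t+1}(g)\|_\infty\le(t+1)K+K-1\le(t+2)K$. Thus (9) persists.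

Consider the walks of $T$ steps for which $n_0,\dots,n_{T-1}$ are distinct. At step $t$, (8) and the injectivity of $\nu_t$ give at least $3T$ possible values of $n_t$, of which at most $t$ are forbidden. So there are at least $3T-t\ge2T$ choices, and hence at least $(2T)^T$ walks. A walk is determined by the sequence $(n_0,\dots,n_{T-1})$, because the state at time $t$ and $n_t$ determine $f=h_ta^{n_t}$, hence the next state. By (9) all $\|n_t\|_\infty\le TK$, and
$$h_T=h_0+a_1\sum_{t<T}s_ta^{-n_t}.$$

**Step 9: counting endpoints from both sides.** First we bound the number of values of $h_T$ from below. If two walks, with data $(n_t,s_t)$ and $(n_t',s_t')$, have the same $h_T$, then, as $a_1\ne0$,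
$$\sum_{t<T}s_ta^{-n_t}-\sum_{t<T}s'_ta^{-n'_t}=0 .$$
Collect equal exponents. At most $2T$ exponents occur, and all of them satisfy $\|\cdot\|_\infty\le TK$. Since the $n_t$ are distinct and the $n'_t$ are distinct, each coefficient has the form $s_t$, $-s'_{t'}$ or $s_t-s'_{t'}$, of absolute value at most $2J$. By (G2) all coefficients vanish. As no $s_t$ or $s'_t$ is zero, $\{n_0,\dots,n_{T-1}\}=\{n'_0,\dots,n'_{T-1}\}$ as sets. So each value of $h_T$ arises from at most $T!$ walks, and the number of values is at least $(2T)^T/T!\ge2^T$.

Next we bound it from above. We have $h_T=f'a^{-n_{T-1}}$ with $f'\in X$ and $\|n_{T-1}\|_\infty\le TK$, so there are at most $|X|(2TK+1)^k$ values. Therefore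
$$|X|\ge2^T(2TK+1)^{-k}\ge\exp(e^{\beta k})=M$$
for $k$ large, because $T\log2$ grows like $e^{\beta_1k}$ with $\beta_1>\beta$, while $k\log(2TK+1)=O(k^2)$. This contradicts $|X|<M$ and proves Theorem A, hence the conjecture. $\square$

It is worth seeing what the cutting in Step 4 buys. If we walked through whole components, exponents of size up to about $TM$ could occur, and (G2) would have to hold in that range. The logarithm of the number of functions $c$ in the union bound would then be of order $Tk\log(TM)$, roughly $e^{(\beta_1+\beta)k}$. Comparing with $\log p\ge e^{\gamma k}$, that union bound would need $\beta_1+\beta<\gamma$. With cutting, $\beta_1<\gamma$ suffices, and this gives every rate below $\kappa(\epsilon)$.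

## 6. From partial injections to almost invariant sets

Now we turn to upper bounds, for arbitrary $A$. Such a set may satisfy many multiplicative and additive relations, so that points we intended to be different may coincide. We therefore first build an abstract model, in which everything is distinct by definition, and then realize it in $\mathbb{F}_p$.

Let $G$ be the group of affine bijections of $\mathbb{F}_p$. For given $a_1,\dots,a_k\in\mathbb{F}_p^*$ let $\mu_i:x\mapsto a_ix$ and $\tau_i:x\mapsto x+a_i$.

**Lemma 4 (realization).** Let $\Omega$ be a finite set with $|\Omega|=N\ge1$ and let $\pi:\Omega\to G$. Suppose that for each $g\in\{\mu_i,\tau_i:1\le i\le k\}$ there are $\Omega_g\subset\Omega$ with $|\Omega\setminus\Omega_g|\le\epsilon N$ and an injection $\sigma_g:\Omega_g\to\Omega$ with $\pi(\sigma_g(\omega))=g\pi(\omega)$. Then some nonempty $X\subset\mathbb{F}_p$ satisfies $(\ast)$, for $A=\{a_1,\dots,a_k\}$, with $|X|\le N^2$.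

The map $\pi$ need not be injective. If it is not, the fibers of $\pi$ give weights on $G$. A single level set of the weight may be good for one $g$ and bad for another. So we use all level sets at once, and place them at different points of $\mathbb{F}_p$. For a tiny example, let $k=1$, $a_1=1$, $\Omega=\{0,\dots,Q-1\}$ and $\pi(n):z\mapsto a_1^nz=z$. Then all $Q$ points have the same image, every nonempty level set is $\{\mathrm{id}\}$, and the construction below turns them into $Q$ distinct points of $\mathbb{F}_p$, if $p\ge Q^2$. For the single map $\mu_1=\mathrm{id}$ any such set is preserved.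

*Proof.* If $p<N^2$ take $X=\mathbb{F}_p$. Let $p\ge N^2$. For $u\in G$ put $F(u)=|\pi^{-1}(u)|$, and for $t\ge1$ put $Y_t=\{u\in G:F(u)\ge t\}$, so $\sum_{t\ge1}|Y_t|=N$.

**Step 1: the total boundary of the level sets.** For each $g\in\{\mu_i,\tau_i\}$ we claim
$$\sum_{t\ge1}|gY_t\setminus Y_t|\le\epsilon N.\tag{10}$$
An element $u$ lies in $gY_t\setminus Y_t$ if and only if $F(g^{-1}u)\ge t>F(u)$, so the left side equals $\sum_u(F(g^{-1}u)-F(u))_+$. Here $F(g^{-1}u)=\#\{\omega:g\pi(\omega)=u\}$, and $\sigma_g$ maps $\{\omega\in\Omega_g:g\pi(\omega)=u\}$ injectively into $\pi^{-1}(u)$. Hence $F(g^{-1}u)-F(u)\le\#\{\omega\in\Omega\setminus\Omega_g:g\pi(\omega)=u\}$. The right side is nonnegative, so it also bounds the positive part. Summing over $u$ gives at most $|\Omega\setminus\Omega_g|\le\epsilon N$.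

**Step 2: placing the level sets.** We choose successively, for each $t$ with $Y_t\ne\emptyset$, a point $z_t\in\mathbb{F}_p$ such that $u\mapsto u(z_t)$ is injective on $Y_t$ and $Y_t(z_t):=\{u(z_t):u\in Y_t\}$ is disjoint from all earlier $Y_s(z_s)$. Two distinct affine maps agree in at most one point, so injectivity forbids at most $\frac12|Y_t|(|Y_t|-1)$ points. There are at most $N-|Y_t|$ earlier points $x$, and for each $u\in Y_t$ the equation $u(z)=x$ has one solution, so disjointness forbids at most $|Y_t|(N-|Y_t|)$ points. In total at most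
$$\tfrac12|Y_t|(|Y_t|-1)+|Y_t|(N-|Y_t|)=|Y_t|N-\tfrac12|Y_t|^2-\tfrac12|Y_t|<N^2\le p$$
points are forbidden, and a choice exists.

**Step 3: the set.** Let $X=\bigcup_tY_t(z_t)$, so $|X|=\sum_t|Y_t|=N$. If $u\in Y_t$ and $g(u(z_t))\notin X$, then $gu\notin Y_t$. So $gX\setminus X\subset\bigcup_t(gY_t\setminus Y_t)(z_t)$, which by (10) has at most $\epsilon N=\epsilon|X|$ elements. Hence $(\ast)$ holds, and $|X|=N\le N^2$. $\square$

## 7. Two populations: a construction that attains the rate $\kappa(\epsilon)$

**Theorem B.** Let $0<\epsilon<1/2$ and $\beta>\kappa(\epsilon)$. There is $k_1(\epsilon,\beta)$ such that for all $k\ge k_1$, all primes $p$ and all $A\subset\mathbb{F}_p\setminus\{0\}$ with $|A|=k$, some nonempty $X$ satisfies $(\ast)$ and $|X|\le\exp(e^{\beta k})$.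

The construction reverses the budget of Section 2. The model $\Omega$ has two populations. The first, $\Omega_1$, behaves almost perfectly under translations, but lives on multiplicative boxes as small as possible, with boundary proportion $y_1$. The second, $\Omega_2$, behaves almost perfectly under multiplications and not at all under translations. If $|\Omega_2|\approx y|\Omega_1|$ with $y=\frac\epsilon{1-\epsilon}$, then $\Omega_2$ is about a proportion $\frac y{1+y}=\epsilon$ of the whole, and uses up the additive budget. The multiplicative budget is $\epsilon(1+y)|\Omega_1|=y|\Omega_1|$, so $\Omega_1$ may have boundary proportion $y_1$ just below $y$.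

*Proof.* Write $A=\{a_1,\dots,a_k\}$.

**Step 1: parameters.** We fix a little room $g_0$ below $y$. Put $y=\frac\epsilon{1-\epsilon}<1$, so $\Phi(y)=\kappa(\epsilon)<\beta$, and by continuity choose $y_1\in(0,y)$ with $\Phi(y_1)<\beta$. Let $g_0=y-y_1>0$. Let $m\ge1$ be the integer with $\frac1{m+1}\le y_1<\frac1m$, and write $y_1=\frac\alpha m+\frac{1-\alpha}{m+1}$ with $\alpha\in[0,1)$, so that $\Phi(y_1)=\alpha\log m+(1-\alpha)\log(m+1)$. Fix integers
$$Q\ge\frac{2y}{g_0},\qquad H\ge\frac4{g_0(1-\epsilon)},$$
and let $r=\lfloor\alpha k\rfloor$. Note that $H\ge2$.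

**Step 2: boxes whose boundary is equal in all directions on average.** A single box with sides $m$ and $m+1$ has a large boundary in the directions with side $m$, while $(\ast)$ must hold for each $a_i$ separately. So we rotate the box. For $j\in\mathbb{Z}/k$ let
$$B_j=\prod_{i=1}^k\{0,\dots,L_i^{(j)}-1\},\qquad L_i^{(j)}=\begin{cases}m,&i\in\{j,\dots,j+r-1\}\ (\text{mod }k),\\m+1,&\text{otherwise.}\end{cases}$$
All $B_j$ have the same size $b=m^r(m+1)^{k-r}$. Since $r\ge\alpha k-1$, we have $\log b\le\Phi(y_1)k+\log\frac{m+1}m$, so $b\le2e^{\Phi(y_1)k}$. For each $i$ exactly $r$ of the $j$ give $L_i^{(j)}=m$, and $r/k\le\alpha$, so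
$$\frac1k\sum_j\frac1{L_i^{(j)}}=\frac rk\cdot\frac1m+\Big(1-\frac rk\Big)\frac1{m+1}\le y_1.\tag{11}$$

**Step 3: the two populations.** Let $P_j=\{e_i-n:n\in B_j,\ 1\le i\le k\}\subset\mathbb{Z}^k$. By cyclic symmetry $|P_j|=P$ does not depend on $j$, and $b\le P\le kb$, the lower bound because $n\mapsto e_1-n$ is injective. Define
$$\Omega_1=\big\{(j,n,c):j\in\mathbb{Z}/k,\ n\in B_j,\ c:P_j\to\{0,\dots,H-1\}\big\},\qquad\pi(j,n,c):z\mapsto a^n\Big(z+\sum_{q\in P_j}c(q)a^q\Big),$$
$$\Omega_2=\{0,\dots,Q-1\}^k\times\{1,\dots,R\},\qquad\pi(n,\rho):z\mapsto a^nz,$$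
and let $\Omega$ be the disjoint union of $\Omega_1$ and $\Omega_2$. Then $N_1=|\Omega_1|=kbH^P$ and $N_2=|\Omega_2|=RQ^k$. The integer $R\ge1$ is chosen so that
$$\Big(y-\frac{g_0}2\Big)N_1\le N_2\le\Big(y-\frac{g_0}4\Big)N_1.\tag{12}$$
This is possible for $k$ large. The lower end is positive, and a multiple of $Q^k$ lies in the interval as soon as its length $\frac{g_0}4N_1$ is at least $Q^k$. This holds for $k$ large because $N_1\ge H^b$ with $H\ge2$, and $b\ge(m+1)^{k-r}\ge(m+1)^{(1-\alpha)k}$ is exponential in $k$.

**Step 4: multiplications.** We check the hypothesis of Lemma 4 for $\mu_i$. Let $\sigma_{\mu_i}$ replace $n$ by $n+e_i$, leaving the other data alone, whenever $n+e_i$ stays in the box $B_j$, respectively in $\{0,\dots,Q-1\}^k$. It is injective, and $\pi(\sigma_{\mu_i}(\omega))=\mu_i\pi(\omega)$ since $a_ia^n=a^{n+e_i}$. For given $j$ it is undefined for a proportion $1/L_i^{(j)}$ of the $n\in B_j$. So by (11) it is undefined on at most $y_1N_1$ elements of $\Omega_1$. It is undefined on $N_2/Q$ elements of $\Omega_2$, and $N_2\le yN_1$. In total it is undefined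 on at most
$$\Big(y_1+\frac yQ\Big)N_1\le\Big(y_1+\frac{g_0}2\Big)N_1=\Big(y-\frac{g_0}2\Big)N_1$$
elements. Since $\epsilon(1+y)=y$, (12) gives
$$\epsilon(N_1+N_2)\ge\epsilon\Big(1+y-\frac{g_0}2\Big)N_1=\Big(y-\frac{\epsilon g_0}2\Big)N_1\ge\Big(y-\frac{g_0}2\Big)N_1,$$
as required.

**Step 5: translations.** We check the hypothesis for $\tau_i$. For $(j,n,c)\in\Omega_1$ we have
$$a^n\Big(z+\sum_qc(q)a^q\Big)+a_i=a^n\Big(z+\sum_qc(q)a^q+a^{e_i-n}\Big),$$
and $e_i-n\in P_j$; this is why $P_j$ was defined as it was. Let $\sigma_{\tau_i}$ increase $c(e_i-n)$ by $1$ if this value is less than $H-1$, and leave $\sigma_{\tau_i}$ undefined on $\Omega_2$. It is injective, since $j$ and $n$ are unchanged, and it is compatible with $\pi$. It is undefined on $\frac{N_1}H+N_2$ elements. The inequality $\frac{N_1}H+N_2\le\epsilon(N_1+N_2)$ is equivalent to $(1-\epsilon)N_2\le(\epsilon-\frac1H)N_1$, that is, to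
$$N_2\le\Big(y-\frac1{H(1-\epsilon)}\Big)N_1,$$
and this follows from (12), because $\frac1{H(1-\epsilon)}\le\frac{g_0}4$.

**Step 6: the size.** Lemma 4 gives a nonempty $X$ satisfying $(\ast)$ with
$$|X|\le(N_1+N_2)^2\le(2N_1)^2\le(2kbH^{kb})^2,$$
where we used $N_2\le yN_1\le N_1$ and $P\le kb$. The logarithm of the right side is $2\log(2kb)+2kb\log H=O(kb)$, so the right side is at most $\exp\exp(\log b+O(\log k))$, and $\log b+O(\log k)\le\Phi(y_1)k+O(\log k)\le\beta k$ for $k$ large. $\square$

## 8. The exact rate and the exact range of $k$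

**Theorem C.** Let $N_\epsilon(k,p)=\max_{|A|=k}\min\{|X|:X\ne\emptyset\text{ satisfies }(\ast)\}$. For fixed $0<\epsilon<1/2$, as $k\to\infty$, uniformly over primes $p>k$,
$$\log\log N_\epsilon(k,p)=(1+o(1))\min\{\kappa(\epsilon)\,k,\ \log\log p\}.$$

*Proof.* Write $\kappa=\kappa(\epsilon)$ and $W=\min\{\kappa k,\log\log p\}$. Since $p>k$, $W\to\infty$ as $k\to\infty$, uniformly in $p$.

**Step 1: upper bound.** Here we combine Theorem B with the trivial choice $X=\mathbb{F}_p$, which gives $N_\epsilon(k,p)\le p$. For every $\beta>\kappa$ and $k\ge k_1(\epsilon,\beta)$, Theorem B gives $N_\epsilon(k,p)\le\exp(e^{\beta k})$. So $\log\log N_\epsilon(k,p)\le\min\{\beta k,\log\log p\}\le\frac\beta\kappa W$. Now let $\beta\downarrow\kappa$.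

**Step 2: monotonicity in $k$.** To use Theorem A when $p$ is too small for the given $k$, we pass to a smaller $k'$. If $1\le k'\le k\le p-1$, then $N_\epsilon(k,p)\ge N_\epsilon(k',p)$. Indeed, let $A'$ be extremal for $k'$ and enlarge it to $A\supset A'$ with $|A|=k$. Any $X$ that satisfies $(\ast)$ for $A$ satisfies it for $A'$.

**Step 3: lower bound.** Let $0<\beta<\gamma<\kappa$, and put $k'=\min\{k,\lfloor\gamma^{-1}\log\log p\rfloor\}$. As $p>k$, $k'\to\infty$ as $k\to\infty$, uniformly in $p$. Since $p\ge\exp(e^{\gamma k'})$, Theorem A applies to $k'$ once $k$ is large, and with Step 2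
$$\log\log N_\epsilon(k,p)\ge\beta k'\ge\min\Big\{\beta k,\ \frac\beta\gamma\log\log p-\beta\Big\}.$$
Given $\delta\in(0,1)$, take $\gamma=(1-\delta)\kappa$ and $\beta=(1-\delta)^2\kappa$. Then $\beta k\ge(1-\delta)^2W$ and $\frac\beta\gamma\log\log p-\beta\ge(1-\delta)W-\kappa$, so $\log\log N_\epsilon(k,p)\ge(1-\delta)^2W-\kappa$. Since $W\to\infty$ uniformly and $\delta$ is arbitrary, the lower bound follows. $\square$

## 9. The threshold $\epsilon=1/2$

**Theorem D.** If $\epsilon>1/2$, then with $Q=\lceil1/(2\epsilon-1)\rceil$, for all $p$ and all $A$ of size $k\ge1$ some nonempty $X$ satisfies $(\ast)$ with $|X|\le4Q^{2k}$. If $\epsilon=1/2$, then for every $\eta>0$ and $k\ge k(\eta)$, for all $p$ and all $A$ of size $k$ some nonempty $X$ satisfies $(\ast)$ with $|X|\le\exp(e^{\eta k})$.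

*Proof.* **Step 1: $\epsilon>1/2$.** Half of the model can now be sacrificed for each operation, so one multiplicative box and one additive box suffice. Let $\Omega$ be the disjoint union of two copies $\Omega',\Omega''$ of $\{0,\dots,Q-1\}^k$, with
$$\pi(n):z\mapsto a^nz\ \text{ on }\Omega',\qquad\pi(c):z\mapsto z+\sum_ic_ia_i\ \text{ on }\Omega''.$$
Let $\sigma_{\mu_i}$ be $n\mapsto n+e_i$ on $\Omega'$ where this stays in the box, and undefined on $\Omega''$. Let $\sigma_{\tau_i}$ be $c\mapsto c+e_i$ on $\Omega''$ where this stays in the box, and undefined on $\Omega'$. These maps are injective and compatible with $\pi$. Each is undefined on a proportion $\frac12+\frac1{2Q}$ of $\Omega$, and this is at most $\epsilon$ because $\frac1Q\le2\epsilon-1$. Lemma 4 gives $X$ with $|X|\le(2Q^k)^2=4Q^{2k}$.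

**Step 2: $\epsilon=1/2$.** Here we approach $1/2$ from below in Theorem B. As $\epsilon'\uparrow\frac12$, continuity of $\Phi$ gives $\kappa(\epsilon')=\Phi(\frac{\epsilon'}{1-\epsilon'})\to\Phi(1)=0$. Choose $\epsilon'<\frac12$ with $\kappa(\epsilon')<\eta$ and apply Theorem B with $\epsilon'$ and $\beta=\eta$. A set that satisfies $(\ast)$ for $\epsilon'$ satisfies it for $\frac12$. $\square$

So lower bounds of the form $\exp(\exp(ck))$ occur exactly for $\epsilon<1/2$, with optimal $c$ tending to $\kappa(\epsilon)$.
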